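\title{A non-Gaussian process with continuous spectrum on an independent set}

\begin{abstract}
Let $T$ be an ergodic automorphism of a standard probability space and let
$f\in L^2$. It is known that the process $(f\circ T^n)$ is Gaussian when the
spectral measure of $f$ is continuous and concentrated on an independent Helson
set. We show that independence alone is not enough: there are an ergodic $T$
and a function $f$ with $|f|=1$ whose spectral measure is continuous and
concentrated on an independent $F_\sigma$ set. A spectral truncation of $f$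
gives a non-Gaussian process whose spectral measure is carried by a compact
independent set. In the positive direction, on a compact independent set the
process is Gaussian as soon as $f$ has finite moments of all orders.
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $T$ be an ergodic measure-preserving automorphism of a standard probability
space $(X,\mathcal B,\mu)$, and let $f$ be a nonzero element of the complex
space $L^2(\mu)$. The functions $f\circ T^n$, $n\in\mathbb Z$, form a
stationary process. Its covariances are encoded by the \emph{spectral measure}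
$\sigma_f$, the finite positive Borel measure on the unit circle $\mathbb T$
defined by
\[
\hat\sigma_f(n)=\int_{\mathbb T}z^n\,d\sigma_f(z)=\langle f\circ T^n,f\rangle ,
\qquad n\in\mathbb Z .
\]
(The opposite convention, with $z^{-n}$, changes nothing below.) If $\sigma_f$
is continuous, it has no atom at $1$, and then $\int f\,d\mu=0$ by ergodicity.

In general $\sigma_f$ says little about the law of the process: every sequence
of independent, identically distributed, centered variables of variance one has
normalized Lebesgue measure as its spectral measure. We are interested in the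
opposite situation, in which the arithmetic of the set that carries $\sigma_f$
may determine the law. We use the following definitions.
\begin{itemize}
\item A set $E\subset\mathbb T$ is \emph{independent} if, for all distinct
$z_1,\dots,z_n\in E$ and all integers $k_1,\dots,k_n$, the relation
$z_1^{k_1}\cdots z_n^{k_n}=1$ implies $k_1=\dots=k_n=0$. With
$z_j=e^{2\pi it_j}$, this says that $1,t_1,\dots,t_n$ are linearly independent
over $\mathbb Q$.
\item A compact set $K\subset\mathbb T$ is a \emph{Helson set} if every
continuous function on $K$ is the restriction to $K$ of a function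
$z\mapsto\sum_{n\in\mathbb Z}a_nz^n$ with $\sum_n|a_n|<\infty$.
\item A measure is \emph{concentrated} on $E$ if it gives zero mass to the
complement of $E$.
\item The process $(f\circ T^n)_{n\in\mathbb Z}$ is \emph{Gaussian} if every
finite real linear combination of the variables $\mathrm{Re}(f\circ T^n)$,
$\mathrm{Im}(f\circ T^n)$ has a centered, possibly degenerate, real normal
distribution.
\end{itemize}
An independent set $E$ is disjoint from $E^{-1}$: it contains neither $1$ nor
$-1$, and two distinct points $z,z^{-1}$ satisfy a relation. The spectral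
measure of a real function is symmetric under $z\mapsto z^{-1}$, so a function
with spectral measure on an independent set is not real. This is why the
Gaussian property is defined for complex processes.

The following extension of the Foia\c{s}--Stratila theorem is known:
\emph{if $\sigma_f$ is continuous and concentrated on an independent Helson
set, then the process $(f\circ T^n)$ is Gaussian.} Independence is an algebraic
condition and the Helson property is an analytic one. The question we answer,
posed in \cite{Parreau}, is whether the algebraic condition suffices.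

\medskip
\noindent\textbf{Question.} Let $T$ be ergodic and let $\sigma_f$ be continuous
and concentrated on an independent Borel set. Is $(f\circ T^n)$ Gaussian?
\medskip

The case of atomic spectral measures, worked out in Section~\ref{sec:atomic},
suggests that the answer is yes. The answer is no.

\begin{theorem}\label{thm:A}
There are an ergodic automorphism $T$ of a standard probability space and a
measurable function $f$ with $|f|=1$ everywhere such that $\sigma_f$ is
continuous and concentrated on an independent $F_\sigma$ set $E=\bigcup_JE_J$,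
where $E_0\subset E_1\subset\cdots$ are compact. The process $(f\circ T^n)$ is
not Gaussian.
\end{theorem}

\begin{corollary}\label{cor:compact}
For the same $T$ there are a compact independent set $K$ and a nonzero
$f_K\in L^2(\mu)$ such that $\sigma_{f_K}$ is continuous and concentrated on
$K$, but $(f_K\circ T^n)$ is not Gaussian.
\end{corollary}

The two examples cannot be merged into a bounded function with a compact
independent carrier.

\begin{theorem}\label{thm:B}
Let $T$ be ergodic and let $0\neq f\in\bigcap_{p<\infty}L^p(\mu)$ have a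
continuous spectral measure concentrated on a compact independent set $K$. Then
$(f\circ T^n)$ is Gaussian. In particular, no nonzero bounded $f$ has this
spectral property.
\end{theorem}

By Corollary~\ref{cor:compact}, the integrability hypothesis of
Theorem~\ref{thm:B} cannot be replaced by $f\in L^2$. By Theorem~\ref{thm:A},
compactness of the independent carrier cannot be dropped, even for bounded $f$.

The transformation in Theorem~\ref{thm:A} is a limit of transformations
conjugate to rotations of tori of growing dimension. The arithmetic heart of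
the construction is Lemma~\ref{lem:split}, which destroys linear relations
between the frequencies of a unimodular function. It is iterated in
Section~\ref{sec:tower}; the dynamics enters in Section~\ref{sec:T}, and
Section~\ref{sec:spec} completes the proofs of Theorem~\ref{thm:A} and
Corollary~\ref{cor:compact}. Section~\ref{sec:B}, which proves
Theorem~\ref{thm:B}, uses only Section~\ref{sec:background}.

\section{Spectral and Gaussian background}\label{sec:background}

We write $U\varphi=\varphi\circ T$ and $\mathbb E\varphi=\int\varphi\,d\mu$.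
The operator $U$ is unitary on $L^2(\mu)$, isometric on every $L^p(\mu)$, and
commutes with products, conjugation and absolute values. The spectral theorem
attaches to each bounded Borel function $\varphi$ on $\mathbb T$ an operator
$\varphi(U)$, linearly and multiplicatively in $\varphi$, with
$\varphi(U)^*=\bar\varphi(U)$ and
$\langle\varphi(U)g,g\rangle=\int\varphi\,d\sigma_g$. We use four consequences.
\begin{itemize}
\item[(S1)] $\sigma_{\varphi(U)g}=|\varphi|^2\sigma_g$. In particular
$\sigma_{U^ng}=\sigma_g$ and
$\|\varphi(U)g-\psi(U)g\|_2^2=\int|\varphi-\psi|^2d\sigma_g$, so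
$\varphi(U)g$ depends only on $\varphi$ modulo $\sigma_g$-null sets.
\item[(S2)] If $\sigma_g$ and $\sigma_h$ are concentrated on disjoint Borel
sets $A$ and $B$, then $\langle g,h\rangle=\langle\mathbf 1_A(U)g,\mathbf
1_B(U)h\rangle=\langle\mathbf 1_{A\cap B}(U)g,h\rangle=0$.
\item[(S3)] $\sigma_{\bar g}$ is the image of $\sigma_g$ under
$z\mapsto z^{-1}$, since $\langle U^n\bar g,\bar
g\rangle=\overline{\hat\sigma_g(n)}=\hat\sigma_g(-n)$.
\item[(S4)] If $\varphi\in C^\infty(\mathbb T)$, then
$\varphi=\sum\hat\varphi(n)z^n$ with $\sum|\hat\varphi(n)|<\infty$, and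
$\varphi(U)g=\sum\hat\varphi(n)U^ng$ converges absolutely in every $L^p$ that
contains $g$.
\end{itemize}
The mean ergodic theorem states that $\frac1N\sum_{0\le i<N}U^ig$ converges in
$L^2$ to the orthogonal projection of $g$ onto the invariant functions; $T$ is
ergodic exactly when this projection is $\mathbb Eg$ for every $g\in L^2$.

A bounded normal variable is degenerate, so a bounded function $f$ that
generates a Gaussian process vanishes almost everywhere. The next lemma shows
that, on an independent set, $\sigma_f$ determines all second moments of the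
real and imaginary parts; the only Gaussian candidate is the \emph{circular}
one.

\begin{lemma}\label{lem:circ}
If $\sigma_f$ is concentrated on an independent Borel set $E$, then
$\mathbb E[U^nf\cdot U^mf]=0$ for all $n,m\in\mathbb Z$.
\end{lemma}

\begin{proof}
By (S1) and (S3), the spectral measures of $U^nf$ and $\overline{U^mf}$ are
concentrated on the disjoint sets $E$ and $E^{-1}$. By (S2),
$\langle U^nf,\overline{U^mf}\rangle=0$.
\end{proof}

\begin{lemma}\label{lem:wick}
Let $f\in\bigcap_{p<\infty}L^p(\mu)$ and $\sigma=\sigma_f$. Suppose that for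
all $a,b\ge0$ with $a+b\ge1$ and all integers $n_i,m_j$,
\begin{equation}\label{eq:wick}
\mathbb E\prod_{i\le a}U^{n_i}f\prod_{j\le b}\overline{U^{m_j}f}=
\begin{cases}
0,&a\ne b,\\[2pt]
\sum_{\pi\in S_a}\prod_{i\le a}\hat\sigma(n_i-m_{\pi(i)}),&a=b.
\end{cases}
\end{equation}
Then $(f\circ T^n)$ is Gaussian.
\end{lemma}

\begin{proof}
Fix $M$. The Gram matrix $\Gamma=(\hat\sigma(n-m))_{|n|,|m|\le M}$ of the
vectors $U^nf$ factors as $\Gamma=BB^*$. Let $\gamma$ be a vector with entries
$(\gamma_n'+i\gamma_n'')/\sqrt2$, where all $\gamma_n',\gamma_n''$ are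
independent standard normal variables, and let $\xi=B\gamma$. The real and
imaginary parts of the $\xi_n$ are jointly Gaussian, and
$\mathbb E\xi_n\bar\xi_m=\hat\sigma(n-m)$, $\mathbb E\xi_n\xi_m=0$. Wick's
formula expresses the expectation of a product of centered jointly Gaussian
real variables as the sum, over all pairings of the factors, of the products of
the covariances of the pairs; it extends by multilinearity to complex linear
combinations. For $\prod\xi_{n_i}\prod\bar\xi_{m_j}$ only the pairings that
match each $\xi$ with a $\bar\xi$ contribute, and this gives the right side of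
\eqref{eq:wick}. Hence any real linear combination $Y$ of the
$\mathrm{Re}\,U^nf$, $\mathrm{Im}\,U^nf$, $|n|\le M$, has the moments of a
centered normal variable of some variance $s^2\ge0$. Then
$\mathbb E\cosh(tY)=\sum_kt^{2k}\mathbb EY^{2k}/(2k)!<\infty$ for all real $t$,
so we may integrate the exponential series termwise and obtain
$\mathbb Ee^{itY}=e^{-s^2t^2/2}$.
\end{proof}

\section{Atomic spectrum: the natural guess and the obstruction}
\label{sec:atomic}

For atomic spectral measures the effect of independence can be computed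
exactly.

\begin{proposition}\label{prop:atomic}
Let $T$ be ergodic and $\sigma_f=\sum_jc_j^2\delta_{z_j}$ with $c_j>0$, where
$\{z_j\}$ is a finite or countable independent set. Then
$f=\sum_jc_j\phi_j$, where $U\phi_j=z_j\phi_j$ and the $\phi_j$ are independent
random variables, uniformly distributed on $\mathbb T$. Moreover
\begin{equation}\label{eq:fourth}
\mathbb E|f|^4=2\Big(\sum_jc_j^2\Big)^2-\sum_jc_j^4 .
\end{equation}
\end{proposition}

\begin{proof}
Put $f_j=\mathbf 1_{\{z_j\}}(U)f$. By (S1), $f=\sum_jf_j$ in $L^2$,
$\|f_j\|_2=c_j$ and $Uf_j=z_jf_j$. Then $|f_j|$ is invariant, hence equal to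
$c_j$ by ergodicity, and $\phi_j=f_j/c_j$ has modulus one. For
$(k_1,\dots,k_n)\ne0$, the function $g=\prod_{j\le n}\phi_j^{k_j}$ satisfies
$Ug=zg$ with $z=\prod z_j^{k_j}\neq1$, so $\mathbb Eg=\mathbb EUg=z\mathbb Eg$
vanishes. Thus the law of $(\phi_1,\dots,\phi_n)$ has the Fourier coefficients
of Haar measure on $\mathbb T^n$. For a finite sum, the term
$\mathbb E\phi_i\phi_j\bar\phi_k\bar\phi_l$ in the expansion of
$\mathbb E|f|^4$ is $1$ if $(k,l)\in\{(i,j),(j,i)\}$ and $0$ otherwise; the two
possibilities coincide when $i=j$, which gives \eqref{eq:fourth}. Applied to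
blocks of terms, \eqref{eq:fourth} shows that an infinite sum converges in
$L^4$, so the formula persists.
\end{proof}

Proposition~\ref{prop:atomic} explains the guess. A continuous measure on an
independent set is a limit of atomic measures on that set with
$\max_jc_j\to0$, and a sum of many small independent terms $c_j\phi_j$ is close
in law to a circular Gaussian variable by the central limit theorem. In
\eqref{eq:fourth}, the first term is the Gaussian fourth moment and the
correction $\sum c_j^4\le\max c_j^2\sum c_j^2$ tends to $0$. The proof of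
Theorem~\ref{thm:B} makes this heuristic rigorous under its hypotheses.

The proposition also shows what a proof of Theorem~\ref{thm:A} has to overcome.
If $|f|=1$, then \eqref{eq:fourth} reads $1=2-\sum c_j^4$, and together with
$\sum c_j^2=1$ this forces a single atom. We shall obtain $\sigma_f$ as a limit
of atomic spectral measures of unimodular functions $f_J$ under torus
rotations, with atoms of mass at most $2^{-J}$. The atoms therefore satisfy
relations at every stage. The plan is to split each atom of stage $J$ into a
tight cluster of atoms of stage $J+1$ so that the old relations fail between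
\emph{typical} descendants. New relations appear inside the clusters, and they
are destroyed at later stages. A point of the limit set is a nested sequence of
clusters; for finitely many fixed limit points, the space of surviving
relations loses a dimension at each stage and so becomes trivial.

\section{Breaking linear relations between frequencies}\label{sec:split}

Let $\mathbb A=\mathbb R/\mathbb Z$ and $e(t)=e^{2\pi it}$. Tori $\mathbb A^d$
carry Haar measure, and $\hat h(\lambda)=\int h(g)e(-\lambda\cdot g)\,dg$ for
$\lambda\in\mathbb Z^d$. For $s\in\mathbb Z^N$, $\mathrm{supp}\,s$ is the set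
of indices of nonzero coordinates. Recall that if $1,\alpha_1,\dots,\alpha_d$
are rationally independent, then $\lambda\mapsto e(\lambda\cdot\alpha)$ is an
injective homomorphism on $\mathbb Z^d$, and the rotation $g\mapsto g+\alpha$
is ergodic, because an invariant $h$ satisfies
$\hat h(\lambda)(e(\lambda\cdot\alpha)-1)=0$. Under this rotation a function
$h$ has spectral measure
$\sum_\lambda|\hat h(\lambda)|^2\delta_{e(\lambda\cdot\alpha)}$, so
multiplicative relations between atoms are exactly linear relations between
the frequencies $\lambda$ of $h$. This section and the next deal with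
frequencies only.

We need an operation that splits frequencies and preserves $|h|=1$. Let
$\zeta:\mathbb A^N\to\mathbb R^d$ be a Borel map and put
$h'(g,y)=h(g+\zeta(y))$ on $\mathbb A^d\times\mathbb A^N$. For fixed $y$,
translation invariance gives
$\int h(g+\zeta(y))e(-\lambda\cdot g)\,dg=\hat
h(\lambda)e(\lambda\cdot\zeta(y))$. Hence
\begin{equation}\label{eq:split}
|\widehat{h'}(\lambda,s)|^2=|\hat h(\lambda)|^2\,p_\lambda(s),\qquad
p_\lambda(s)=|\widehat{u_\lambda}(s)|^2,\qquad
u_\lambda(y)=e(\lambda\cdot\zeta(y)).
\end{equation}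
Since $|u_\lambda|=1$, Parseval's identity shows that $p_\lambda$ is a
probability on $\mathbb Z^N$: the frequency $\lambda$ is replaced by the random
frequency $(\lambda,s)$, with $s$ of law $p_\lambda$.

The difficulty is that the multipliers $u_\lambda$ inherit every relation: if
$\sum r_i\lambda_i=0$ with $r_i\in\mathbb Z$, then
$\prod u_{\lambda_i}^{r_i}=1$. We cannot choose them freely. We can, however,
arrange that their typical frequencies have incompatible sizes. Let
$\varepsilon:\mathbb A\to\{\pm1\}$ equal $1$ on $[0,\frac12)$ and $-1$ on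
$[\frac12,1)$, so that $\hat\varepsilon(0)=0$ and
$\sum_s|\hat\varepsilon(s)|^2=1$. For real $\tau$ we have
$e(\tau\varepsilon)=\cos2\pi\tau+i\varepsilon\sin2\pi\tau$, and the squared
Fourier coefficients of this function are
\begin{equation}\label{eq:q}
q_\tau(0)=\cos^22\pi\tau,\qquad
q_\tau(s)=\sin^2(2\pi\tau)\,|\hat\varepsilon(s)|^2\quad(s\ne0).
\end{equation}
So under the probability $q_\tau$ the frequency is nonzero with probability
$\sin^22\pi\tau$. For small $\tau$ this is quadratic in $\tau$, whereas
relations impose only linear constraints on the amplitudes $\tau$.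

\begin{example}\label{ex:three}
Let $\lambda_-=(1,-1)$, $\lambda_0=(1,0)$, $\lambda_+=(1,1)$, with the relation
$\lambda_-+\lambda_+=2\lambda_0$. These are frequencies of
$h(x,y)=e(x+\frac18\varepsilon(y))$, since
$\hat\varepsilon(\pm1)=\pm2/(\pi i)\ne0$. Take $v=(1,1)$, so that
$\lambda\cdot v$ equals $0,1,2$ on the three frequencies, and let
$\zeta(y)=\frac1{12}\sum_{l\le N}\varepsilon(y_l)\,v$. Then
\[
u_{\lambda_-}=1,\qquad u_{\lambda_0}=u:=\prod_{l\le N}
e\big(\tfrac1{12}\varepsilon(y_l)\big),\qquad u_{\lambda_+}=u^2 .
\]
Under $p_{\lambda_0}$ the coordinates of $s$ are independent and nonzero with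
probability $\sin^2\frac\pi6=\frac14$; under $p_{\lambda_+}$ the probability is
$\sin^2\frac\pi3=\frac34$; and $p_{\lambda_-}=\delta_0$. For large $N$, the law
of large numbers shows that with probability close to one a descendant
$(\lambda_0,s)$ has $|\mathrm{supp}\,s|\le0.3N$ and a descendant
$(\lambda_+,s_+)$ has $|\mathrm{supp}\,s_+|\ge0.7N$. A relation
$(\lambda_-,0)+(\lambda_+,s_+)=(\lambda_0,s)+(\lambda_0,s')$ means
$s_+=s+s'$, which forces $|\mathrm{supp}\,s_+|\le0.6N$. So typical descendants
do not satisfy it, whether $s=s'$ or not.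

There is no conflict with the identity $u_{\lambda_+}=u^2$. Let $u'$ be a
finite partial sum of the Fourier series of $u$ over frequencies with
$|\mathrm{supp}\,s|\le0.3N$, close to $u$ in $L^2$. The frequencies of $u'^2$
have support at most $0.6N$, where $u^2$ has almost no mass, so
$\|u'^2-u^2\|_2$ is at least about $1$. Since
$\|u'^2-u^2\|_2\le\|u'-u\|_4(2+\|u'-u\|_4)$, the truncation $u'$ is not close
to $u$ in $L^4$. Frequencies that are negligible in $L^2$ decide the behavior
of products. This is the gap between $L^2$ and higher moments that separates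
Corollary~\ref{cor:compact} from Theorem~\ref{thm:B}.
\end{example}

The next lemma does the same for all relations in a finite set at once, by
giving each minimal relation its own block of new variables. One more variable
halves the mass of every atom.

\begin{lemma}\label{lem:split}
Let $\Lambda\subset\mathbb Z^d$ be a finite set of vectors with first
coordinate $1$, and let $\eta>0$. There are $N\ge1$, a Borel map
$\zeta:\mathbb A^N\to\mathbb R^d$ and sets $\Sigma_\lambda\subset\mathbb Z^N$,
$\lambda\in\Lambda$, such that the probabilities $p_\lambda$ of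
\eqref{eq:split} satisfy:
\begin{itemize}
\item[(a)] $p_\lambda(s)\le\frac12$ for all $s$ and all
$\lambda\in\mathbb Z^d$ with first coordinate $1$;
\item[(b)] $p_\lambda(\Sigma_\lambda)\ge1-\eta$ for $\lambda\in\Lambda$;
\item[(c)] if $\lambda_1,\dots,\lambda_n\in\Lambda$ are distinct and linearly
dependent over $\mathbb Q$, and $s_i\in\Sigma_{\lambda_i}$, then there is
$r\in\mathbb Q^n$ with $\sum r_i\lambda_i=0$ and $\sum r_is_i\ne0$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Circuits.} Call $C\subset\Lambda$ a \emph{circuit} if it is linearly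
dependent over $\mathbb Q$ and all its proper subsets are independent. Let
$\mathcal C$ be the finite, possibly empty, set of circuits. A circuit $C$ has
rank $|C|-1$, so it has a relation $\sum_{\lambda\in C}r_\lambda\lambda=0$ with
$0\neq r\in\mathbb Z^C$ that is unique up to scaling; every $r_\lambda$ is
nonzero, because proper subsets are independent. First coordinates give
$\sum r_\lambda=0$. This excludes $|C|=1$, and for $|C|=2$ it would make the
two elements equal. Hence $|C|\ge3$.

\emph{A direction with one dominant amplitude.} Fix $C$ and choose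
$\lambda^*\in C$ with $|r_{\lambda^*}|$ minimal. Put $C'=C\setminus\{\lambda^*\}$ and
\[
S=\sum_{\lambda\in C'}r_\lambda^2,\qquad x_\lambda=r_\lambda\ \ (\lambda\in C'),
\qquad x_{\lambda^*}=-S/r_{\lambda^*}.
\]
Then $\sum_Cr_\lambda x_\lambda=0$. Since $|C'|\ge2$, we have
$S\ge2r_{\lambda^*}^2$, and so
$x_{\lambda^*}^2=S\cdot S/r_{\lambda^*}^2\ge2S>S=\sum_{C'}x_\lambda^2$. The
linear map $v\mapsto(\lambda\cdot v)_{\lambda\in C}$ from $\mathbb R^d$ to
$\mathbb R^C$ has rank $|C|-1$ (the rank of an integer matrix is the same over
$\mathbb Q$ and $\mathbb R$) and takes values in the hyperplane $r^\perp$, so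
its image is $r^\perp$. Thus there is $v_C\in\mathbb R^d$ with
$\lambda\cdot v_C=x_\lambda$ for $\lambda\in C$. For $t_C>0$ put
\[
\theta^C_\lambda=\sin^2(2\pi t_C\,\lambda\cdot v_C),\qquad
\kappa_C=\theta^C_{\lambda^*}-\sum_{\lambda\in C'}\theta^C_\lambda
=4\pi^2t_C^2\,(x_{\lambda^*}^2-S)+O(t_C^4),
\]
and fix $t_C$ so small that $\kappa_C>0$. Choose an integer $N_C$ with
$|C|^2/(N_C\kappa_C^2)\le\eta/(1+|\mathcal C|)$.

\emph{The map $\zeta$.} Let $N=1+\sum_CN_C$. Write $y\in\mathbb A^N$ as
$(y_0,(y_{C,l})_{C\in\mathcal C,\,l\le N_C})$ and $s\in\mathbb Z^N$ as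
$(s_0,(s^C)_{C\in\mathcal C})$ with $s^C\in\mathbb Z^{N_C}$. With
$\mathbf e_1$ the first basis vector of $\mathbb R^d$, define
\[
\zeta(y)=\tfrac18\,\varepsilon(y_0)\,\mathbf e_1+\sum_{C\in\mathcal C}
\sum_{l\le N_C}t_C\,\varepsilon(y_{C,l})\,v_C .
\]
If $\lambda$ has first coordinate $1$, then $u_\lambda$ is a product of
functions of one variable each, and
\[
p_\lambda(s)=q_{1/8}(s_0)\prod_C\prod_{l\le N_C}q_{t_C\lambda\cdot v_C}(s^C_l).
\]
By \eqref{eq:q}, $q_{1/8}(0)=\frac12$ and the other values of $q_{1/8}$ add up
to $\frac12$. This gives (a).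

\emph{Typical frequencies.} For $\lambda\in\Lambda$ let $\Sigma_\lambda$ be the
set of $s$ such that
\[
\Big|\frac{|\mathrm{supp}\,s^C|}{N_C}-\theta^C_\lambda\Big|\le
\frac{\kappa_C}{2|C|}\qquad\text{for every circuit }C\ni\lambda .
\]
Under $p_\lambda$, $|\mathrm{supp}\,s^C|$ is binomial with parameters $N_C$ and
$\theta^C_\lambda$, so $|\mathrm{supp}\,s^C|/N_C$ has variance at most
$1/(4N_C)$. By Chebyshev's inequality the condition for $C$ fails with
probability at most $\frac1{4N_C}\cdot\frac{4|C|^2}{\kappa_C^2}\le
\eta/(1+|\mathcal C|)$. Summing over $C$ gives (b).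

\emph{Proof of} (c). A minimal dependent subset $C$ of
$\{\lambda_1,\dots,\lambda_n\}$ is a circuit. Let $r$ be its relation, extended
by zeros, and write $s_\lambda\in\Sigma_\lambda$ for the given vectors. Suppose
$\sum_Cr_\lambda s_\lambda=0$, and look at the block $C$ only. Since
$r_{\lambda^*}\ne0$, we get $\mathrm{supp}\,s^C_{\lambda^*}\subset
\bigcup_{\lambda\in C'}\mathrm{supp}\,s_\lambda^C$. Counting and dividing by
$N_C$,
\[
\theta^C_{\lambda^*}-\frac{\kappa_C}{2|C|}\le\sum_{\lambda\in C'}
\theta^C_\lambda+(|C|-1)\frac{\kappa_C}{2|C|},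
\]
that is, $\kappa_C\le\kappa_C/2$, which is absurd.
\end{proof}

\begin{remark}
The condition on first coordinates excludes the relations that no map $\zeta$
can break. If $\lambda=0$, then $p_\lambda=\delta_0$. If $\lambda$ and
$-\lambda$ both occur, then $u_{-\lambda}=\overline{u_\lambda}$ and
$p_{-\lambda}(s)=p_\lambda(-s)$; once $\eta<\frac12$, there is $s$ in
$\Sigma_\lambda\cap(-\Sigma_{-\lambda})$, and the relation survives.
\end{remark}

\section{The tower of frequencies}\label{sec:tower}

We iterate Lemma~\ref{lem:split}. The lemma applies to finite sets and our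
functions have infinitely many frequencies, so at stage $J$ we treat a finite
set $\Lambda_J$ that carries all but $2^{-J}$ of the mass. We construct
integers $d_J$, Borel functions $f_J$ on $G_J=\mathbb A^{d_J}$ with
$|f_J|=1$, the probabilities $w_J=|\hat f_J|^2$ on $\mathbb Z^{d_J}$, and
finite sets $\Lambda_J\subset\{w_J>0\}$ with $w_J(\Lambda_J)\ge1-2^{-J}$, such
that every $\lambda$ with $w_J(\lambda)>0$ has first coordinate $1$.

Start with $d_0=1$, $f_0(x)=e(x)$, $\Lambda_0=\{1\}$. Given stage $J$, apply
Lemma~\ref{lem:split} to $\Lambda_J$ with $\eta=2^{-J}$, which yields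
$N_{J+1}$, $\zeta_{J+1}$, probabilities $p_\lambda$ and sets $\Sigma_\lambda$
(the stage is determined by the dimension of $\lambda$). Put
$d_{J+1}=d_J+N_{J+1}$ and
\[
f_{J+1}(g,y)=f_J(g+\zeta_{J+1}(y)),\qquad g\in G_J,\ y\in\mathbb A^{N_{J+1}} .
\]
By \eqref{eq:split},
\begin{equation}\label{eq:markov}
w_{J+1}(\lambda,s)=w_J(\lambda)\,p_\lambda(s).
\end{equation}
So the property of first coordinates is inherited, and $\max w_J\le2^{-J}$ by
part (a) of the lemma. Let $\Lambda_{J+1}$ be any finite subset of
$\{w_{J+1}>0\}$ with $w_{J+1}(\Lambda_{J+1})\ge1-2^{-J-1}$.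

A point of the limit spectrum will be coded by the sequence of its ancestors.
Let $\Pi=\prod_{J\ge1}\mathbb Z^{N_J}$, with the product of the discrete
topologies, and for $\omega=(s_1,s_2,\dots)\in\Pi$ put
$\lambda_J(\omega)=(1,s_1,\dots,s_J)\in\mathbb Z^{d_J}$. By \eqref{eq:markov},
$w_J$ is the marginal of $w_{J+1}$, so Kolmogorov's extension theorem gives a
Borel probability $P$ on $\Pi$ under which $\lambda_J$ has law $w_J$ for every
$J$; conditionally on $\lambda_J=\lambda$, the law of $s_{J+1}$ is
$p_\lambda$. Define
\[
\Omega_{J_0}=\{\omega:\ \lambda_J(\omega)\in\Lambda_J\text{ and }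
s_{J+1}(\omega)\in\Sigma_{\lambda_J(\omega)}\text{ for all }J\ge J_0\},
\qquad\Omega=\bigcup_{J_0\ge0}\Omega_{J_0}.
\]

\begin{lemma}\label{lem:paths}
The sets $\Omega_{J_0}$ are compact and increase with $J_0$; $P(\Omega)=1$; and
$P$ has no atoms. If $\omega_1,\dots,\omega_n\in\Omega$ are distinct, then
$\lambda_J(\omega_1),\dots,\lambda_J(\omega_n)$ are linearly independent over
$\mathbb Q$ for all large $J$.
\end{lemma}

\begin{proof}
Each condition defining $\Omega_{J_0}$ involves finitely many coordinates, so
$\Omega_{J_0}$ is closed. On it $\lambda_J$ ranges over the finite set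
$\Lambda_J$ for $J\ge J_0$, so every coordinate $s_j$ ranges over a finite set,
and $\Omega_{J_0}$ is compact. Monotonicity holds because fewer conditions are
imposed as $J_0$ grows. The condition of index $J$ fails with probability at
most $P(\lambda_J\notin\Lambda_J)+\sum_{\lambda\in\Lambda_J}w_J(\lambda)
(1-p_\lambda(\Sigma_\lambda))\le2\cdot2^{-J}$, so
$P(\Omega_{J_0})\ge1-\sum_{J\ge J_0}2^{1-J}\to1$. Also
$P(\{\omega\})\le w_J(\lambda_J(\omega))\le2^{-J}$ for all $J$.

For the last statement choose $J_1$ such that all $\omega_i$ lie in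
$\Omega_{J_1}$ and the vectors $\lambda_{J_1}(\omega_i)$ are distinct; both
properties persist for $J\ge J_1$. Let
$V_J=\{r\in\mathbb Q^n:\sum r_i\lambda_J(\omega_i)=0\}$. Since
$\lambda_{J+1}=(\lambda_J,s_{J+1})$, we have
$V_{J+1}=\{r\in V_J:\sum r_is_{J+1}(\omega_i)=0\}$. If $J\ge J_1$ and
$V_J\ne0$, Lemma~\ref{lem:split}(c) provides $r\in V_J\setminus V_{J+1}$, so
$\dim V_{J+1}<\dim V_J$. Hence $V_J=0$ for $J\ge J_1+n$.
\end{proof}

\section{The transformation}\label{sec:T}

The functions $f_J$ do not converge. We therefore keep one function $f$ fixed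
and change coordinates: $f_J$ is what $f$ looks like after a conjugacy
$\Phi_J$, and $T_J$ is a rotation read through $\Phi_J$.

Let $X=\mathbb A^{\mathbb N}$ with Haar measure $\mu$; its first $d_J$
coordinates form $G_J$. For $J\ge1$ let
\[
h_J(g,y,x')=(g+\zeta_J(y),y,x'),\qquad g\in G_{J-1},\ y\in\mathbb A^{N_J},
\]
where $x'$ denotes the remaining coordinates. This is a Borel bijection, and it
preserves $\mu$ by Fubini's theorem. Put $\Phi_0=\mathrm{id}$ and
$\Phi_J=h_1\circ\dots\circ h_J$; this map acts only on the first $d_J$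
coordinates. Let $f(x)=e(x_1)$, with $x_1$ the first coordinate. By induction
$f\circ\Phi_J=f_J$, because $f\circ\Phi_{J+1}=f_J\circ h_{J+1}=f_{J+1}$.

For $\alpha^{(J)}=(\alpha_0,\beta_1,\dots,\beta_J)$ with
$\alpha_0\in\mathbb R$ and $\beta_j\in\mathbb R^{N_j}$, let $R_J$ be the
rotation of $X$ by $(\alpha^{(J)},0,0,\dots)$ and put
$T_J=\Phi_JR_J\Phi_J^{-1}$. The point of this setup is that $R_J$ translates
$g\in G_J$ and fixes all later coordinates, so it commutes with $h_{J+1}$.
Therefore
\begin{equation}\label{eq:commute}
T_J=\Phi_{J+1}R_J\Phi_{J+1}^{-1},\qquad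
T_{J+1}=\Phi_{J+1}R_{J+1}\Phi_{J+1}^{-1}.
\end{equation}
However wild $h_{J+1}$ is, it is fixed before $\beta_{J+1}$ is chosen, and
$T_{J+1}$ is close to $T_J$ when $\beta_{J+1}$ is small.

List the countably many characters of $X$ as $\chi_1,\chi_2,\dots$, repeating
the constant $1$ where needed so that $\chi_k$ depends only on the first $d_k$
coordinates. Their span is dense in $L^2(\mu)$. Choose $\alpha_0$ irrational.
We choose $\beta_1,\beta_2,\dots$ inductively so that $1$ and the coordinates
of $\alpha^{(J)}$ are rationally independent for every $J$. Suppose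
$\alpha^{(J)}$ is chosen. Two quantities record what must be preserved by all
later perturbations.

\emph{A time at which averages have settled.} For $k\le J$, the function
$\chi_k\circ\Phi_J$ depends only on $G_J$, on which $R_J$ is ergodic. Since
$\chi_k\circ T_J^i=(\chi_k\circ\Phi_J\circ R_J^i)\circ\Phi_J^{-1}$, the mean
ergodic theorem gives $n_J\ge J+1$ with
\begin{equation}\label{eq:nJ}
\Big\|\frac1{n_J}\sum_{0\le i<n_J}\chi_k\circ T_J^i-\int\chi_k\,d\mu\Big\|_2
\le2^{-J}\qquad(k\le J).
\end{equation}

\emph{A margin for the absent relations.} Put $\delta_{-1}=1$, and let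
$\delta_J$ be the minimum of $\delta_{J-1}$ and of the finitely many numbers
$|e(\sum_{i\le n}k_i\lambda_i\cdot\alpha^{(J)})-1|$ with $n\le J$,
$|k_i|\le J$, $\lambda_i\in\Lambda_J$ and $\sum k_i\lambda_i\ne0$. By rational
independence $\delta_J>0$.

Now choose $\beta_{J+1}$ such that
\begin{itemize}
\item[(i)] $2\pi|s\cdot\beta_{J+1}|\le2^{-J-2}(J+1)^{-2}\delta_J$ for all
$(\lambda,s)\in\Lambda_{J+1}$;
\item[(ii)] $\|\chi_k\circ T_{J+1}^i-\chi_k\circ T_J^i\|_2\le2^{-J}$ for
$k\le J$ and $|i|\le\max(n_0,\dots,n_J)$.
\end{itemize}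
Condition (i) holds near $\beta_{J+1}=0$ because $\Lambda_{J+1}$ is finite and
does not depend on the rotation vectors. By \eqref{eq:commute}, the norm in
(ii) equals $\|\psi\circ R_{J+1}^i-\psi\circ R_J^i\|_2$, where
$\psi=\chi_k\circ\Phi_{J+1}$ does not depend on $\beta_{J+1}$; it tends to $0$
with $\beta_{J+1}$ by continuity of translations in $L^2$, so (ii) also holds
near $0$. Rational independence fails only on the countably many affine
hyperplanes $s\cdot\beta=c$, with $0\neq s\in\mathbb Z^{N_{J+1}}$ and $c$ an
integer combination of $1$ and the coordinates of $\alpha^{(J)}$; these form a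
Lebesgue-null set.

\begin{proposition}\label{prop:T}
There is an ergodic automorphism $T$ of $(X,\mu)$ such that
$\varphi\circ T_J^i\to\varphi\circ T^i$ in $L^2(\mu)$ for all
$\varphi\in L^2(\mu)$ and $i\in\mathbb Z$.
\end{proposition}

\begin{proof}
\emph{Convergence.} Let $\chi$ be one of the characters $e(x_m)$. By (ii) with
$i=\pm1$, the series $\sum_J|\chi\circ T_{J+1}^{\pm1}-\chi\circ T_J^{\pm1}|$
have finite integrals, so $\chi\circ T_J^{\pm1}$ converge almost everywhere.
Hence $Tx=\lim T_Jx$ and $Sx=\lim T_J^{-1}x$ exist in $X$ for almost every $x$;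
set $Tx=Sx=x$ on the exceptional set. For continuous $\varphi$, dominated
convergence gives $\varphi\circ T_J\to\varphi\circ T$ in $L^2$ and
$\int\varphi\circ T\,d\mu=\int\varphi\,d\mu$. So $T$ preserves $\mu$, and by
density of $C(X)$ the unitary operators $U_J\varphi=\varphi\circ T_J$ converge
strongly to the isometry $U\varphi=\varphi\circ T$. The same argument applied
to $T_J^{-1}$ shows that $S$ preserves $\mu$ and that $U_J^{-1}$ converges
strongly to $V\varphi=\varphi\circ S$. Products of strongly convergent
sequences of contractions converge strongly to the product, so $UV=VU=I$ and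
$U_J^i\to U^i$ for all $i\in\mathbb Z$. Applying $UV=VU=I$ to the characters
$e(x_m)$ gives $STx=TSx=x$ outside a null set $N_0$. Removing the preimages of
$N_0$ under all finite compositions of $S$ and $T$ leaves a set of full measure
on which $T$ and $S$ are mutually inverse bijections.

\emph{Ergodicity.} Let $k\le J$ and $0\le i<n_J$. Condition (ii) applies at all
stages $j\ge J$, so $\|\chi_k\circ T^i-\chi_k\circ T_J^i\|_2\le\sum_{j\ge
J}2^{-j}=2^{1-J}$. With \eqref{eq:nJ}, the average
$\frac1{n_J}\sum_{i<n_J}\chi_k\circ T^i$ is within $3\cdot2^{-J}$ of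
$\int\chi_k\,d\mu$. Since $n_J\to\infty$, the mean ergodic theorem shows that
the projection of $\chi_k$ onto the invariant functions is $\int\chi_k\,d\mu$.
By linearity and density the same holds for every $\varphi\in L^2$.
\end{proof}

\section{The spectral measure of the unimodular function}\label{sec:spec}

For $\omega\in\Pi$ let $Z_J(\omega)=e(\lambda_J(\omega)\cdot\alpha^{(J)})$, the
atom of stage $J$ that corresponds to the frequency $\lambda_J(\omega)$. Then
$Z_{J+1}=Z_J\,e(s_{J+1}\cdot\beta_{J+1})$. Let $\omega\in\Omega_{J_0}$ and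
$j\ge J\ge J_0$. Since $\lambda_{j+1}(\omega)\in\Lambda_{j+1}$ and
$\delta_j\le\delta_J$, condition (i) gives
$|Z_{j+1}-Z_j|\le2^{-j-2}(J+1)^{-2}\delta_J$. Summing over $j\ge J$, we see
that $Z=\lim Z_J$ exists on $\Omega$ and
\begin{equation}\label{eq:Z}
|Z-Z_J|\le\frac{\delta_J}{2(J+1)^2}\qquad\text{on }\Omega_{J_0},\ J\ge J_0 .
\end{equation}
As $\delta_J\le1$, the convergence is uniform on each $\Omega_{J_0}$.

\begin{lemma}\label{lem:law}
The spectral measure $\sigma_f$ of $f(x)=e(x_1)$ under $T$ is the law of $Z$
under $P$.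
\end{lemma}

\begin{proof}
Since $\Phi_J$ preserves $\mu$ and $f\circ\Phi_J=f_J$,
\[
\langle f\circ T_J^n,f\rangle=\langle f_J\circ R_J^n,f_J\rangle
=\sum_\lambda w_J(\lambda)\,e(n\lambda\cdot\alpha^{(J)})=\int Z_J^n\,dP .
\]
The left side tends to $\hat\sigma_f(n)$ by Proposition~\ref{prop:T}, and the
right side to $\int Z^n\,dP$ by dominated convergence, as $P(\Omega)=1$. A
finite measure on $\mathbb T$ is determined by its Fourier coefficients.
\end{proof}

\begin{lemma}\label{lem:indep}
If $\omega_1,\dots,\omega_n\in\Omega$ are distinct and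
$(k_1,\dots,k_n)\in\mathbb Z^n\setminus\{0\}$, then
$\prod Z(\omega_i)^{k_i}\ne1$.
\end{lemma}

\begin{proof}
Take $J\ge\max(n,|k_1|,\dots,|k_n|)$ so large that all $\omega_i$ lie in
$\Omega_J$ and, by Lemma~\ref{lem:paths},
$\sum k_i\lambda_J(\omega_i)\ne0$. Then
$|\prod Z_J(\omega_i)^{k_i}-1|\ge\delta_J$ by definition of $\delta_J$. For
complex numbers of modulus one, a telescoping sum and \eqref{eq:Z} give
\[
\Big|\prod Z_J(\omega_i)^{k_i}-\prod Z(\omega_i)^{k_i}\Big|\le
\sum|k_i|\,|Z_J(\omega_i)-Z(\omega_i)|\le\frac{J^2\delta_J}{2(J+1)^2}<\delta_J .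
\]
Hence $\prod Z(\omega_i)^{k_i}\neq1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $E_J=Z(\Omega_J)$ and $E=\bigcup_JE_J=Z(\Omega)$. On the compact set
$\Omega_J$, the function $Z$ is a uniform limit of functions that depend on
finitely many coordinates, so it is continuous and $E_J$ is compact. The sets
$E_J$ increase. By Lemma~\ref{lem:law}, $\sigma_f(E)=P(\Omega)=1$. Distinct
points of $E$ come from distinct points of $\Omega$, so $E$ is independent by
Lemma~\ref{lem:indep}. The same lemma with $n=2$ and $k=(1,-1)$ shows that $Z$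
is injective on $\Omega$. Thus $\sigma_f(\{z\})$ is the $P$-measure of a set
with at most one point, which is $0$ by Lemma~\ref{lem:paths}. Finally, $f$ is
bounded and nonzero, so the process is not Gaussian.
\end{proof}

For the corollary we cut the spectrum down to one $E_J$. The truncated function
is close to $f$ only in $L^2$, so we need a test for the Gaussian property that
is stable in $L^2$. The ratio of the $L^1$ and $L^2$ norms is such a test.

\begin{proof}[Proof of Corollary~\ref{cor:compact}]
Since $\sigma_f(\mathbb T\setminus E_J)\to0$ and $\sqrt\pi<2$, there is $J$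
with $\sigma_f(\mathbb T\setminus E_J)^{1/2}<1-\frac{\sqrt\pi}2$. Put $K=E_J$
and $f_K=\mathbf 1_K(U)f$. By (S1), $\sigma_{f_K}=\sigma_f|_K$ is continuous
and concentrated on the compact independent set $K$, $\|f_K\|_2\le1$, and
$\|f-f_K\|_2<1-\frac{\sqrt\pi}2$. Hence
\[
\mathbb E|f_K|\ge\mathbb E|f|-\|f-f_K\|_2>\frac{\sqrt\pi}2 ,
\]
and in particular $f_K\ne0$. Suppose the process is Gaussian, and write
$f_K=u+iv$, $s=\|f_K\|_2$. Lemma~\ref{lem:circ} gives
$0=\mathbb Ef_K^2=\mathbb E(u^2-v^2)+2i\,\mathbb Euv$, so the jointly Gaussian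
variables $u,v$ are independent with variance $s^2/2$. Then $|f_K|^2/s^2$ is
exponential with mean one, and
$\mathbb E|f_K|=s\,\Gamma(\frac32)=s\frac{\sqrt\pi}2\le\frac{\sqrt\pi}2$, a
contradiction.
\end{proof}

\section{Compact carriers and finite moments}\label{sec:B}

We prove Theorem~\ref{thm:B} by imitating Proposition~\ref{prop:atomic}. Cut
$K$ into small cells $A$ and let $F_A$ be the corresponding spectral pieces of
$f$; they are approximate eigenfunctions. Three features of the atomic case
need substitutes: the vanishing of nonresonant moments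
(Lemma~\ref{lem:vanish}), the smallness of $\sum c_j^4$
(Lemma~\ref{lem:four}), and the constant modulus of eigenfunctions
(Lemma~\ref{lem:const}).

Put $\sigma=\sigma_f$. The phrase ``in all $L^p$'' means for every $p<\infty$.
A sequence $(Y_k)$ is \emph{bounded in all $L^p$} if $\sup_k\|Y_k\|_p<\infty$
for each $p$, and $Y_k\approx Y_k'$ means that $Y_k-Y_k'\to0$ in all $L^p$ as
$k\to\infty$. We use two rules.
\begin{itemize}
\item[(R1)] If $(Y_k)$ is bounded in all $L^p$ and $\mathbb E|Y_k|\to0$, then
$Y_k\approx0$, since $\mathbb E|Y_k|^p\le(\mathbb E|Y_k|)^{1/2}(\mathbb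
E|Y_k|^{2p-1})^{1/2}$.
\item[(R2)] By H\"older's inequality, a product of finitely many sequences
bounded in all $L^p$ is bounded in all $L^p$, and it is $\approx0$ if one
factor is. Both properties pass from $Y_k$ to $U^nY_k$ and to $|Y_k|^c$,
$c>0$. By telescoping, a factor in such a product may be replaced by an
$\approx$-equivalent one.
\end{itemize}

\subsection{Nonresonant moments vanish}

\begin{lemma}\label{lem:vanish}
Let $a+b\ge1$ and let $g_1,\dots,g_a,h_1,\dots,h_b$ lie in all $L^p$, with
$\sigma_{g_i}$, $\sigma_{h_j}$ concentrated on compact sets $L_i$, $M_j$. If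
$z_1\cdots z_a\ne w_1\cdots w_b$ for all $z_i\in L_i$, $w_j\in M_j$, then
$\mathbb E\prod g_i\prod\overline{h_j}=0$.
\end{lemma}

\begin{proof}
Let $\rho(z,w)=\prod z_i\prod\bar w_j$ on $\mathbb T^{a+b}$. For
$\Theta=\sum_{k,l}\Theta_{k,l}z^k\bar w^{\,l}\in C^\infty(\mathbb T^{a+b})$ put
\[
\mathcal L(\Theta)=\sum_{k,l}\Theta_{k,l}\,\mathbb E\prod_iU^{k_i}g_i
\prod_j\overline{U^{l_j}h_j}.
\]
The series converges absolutely, because the coefficients are summable and the
expectations are bounded by $\prod\|g_i\|_{a+b}\prod\|h_j\|_{a+b}$.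
Multiplication by $\rho$ raises all $k_i$ and $l_j$ by one, which applies $U$
to the whole product. So $\mathcal L(\rho\Theta)=\mathcal L(\Theta)$; that is,
$\mathcal L$ vanishes on every smooth multiple of $1-\rho$.

The function $|1-\rho|$ has a positive minimum on the compact set
$\prod L_i\times\prod M_j$ and is uniformly continuous, so $\rho\neq1$ on a
product of neighborhoods of the $L_i$ and $M_j$. Choose real functions
$\chi_i,\chi_j'\in C^\infty(\mathbb T)$ equal to $1$ on $L_i$, $M_j$ and
supported in these neighborhoods, and put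
$\Theta_0=\prod\chi_i(z_i)\prod\chi'_j(w_j)$. Then $H=\Theta_0/(1-\rho)$,
extended by $0$, is smooth, so $\mathcal L(\Theta_0)=\mathcal
L((1-\rho)H)=0$. Since $\chi'_j$ is real,
$\chi_j'(w)=\sum_l\overline{\hat\chi_j'(l)}\,\bar w^{\,l}$. By (S4) and (S1),
$\mathcal L(\Theta_0)=\mathbb E\prod\chi_i(U)g_i\prod
\overline{\chi_j'(U)h_j}=\mathbb E\prod g_i\prod\overline{h_j}$.
\end{proof}

\subsection{Cells and approximate eigenfunctions}

An independent set contains no root of unity. For $k\ge1$ let $\mathcal P_k$
consist of the nonempty sets $K\cap I$, where $I$ is an open arc between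
consecutive roots of unity of order dividing $2^k$. These cells partition $K$;
each is compact, since $K\cap I=K\cap\bar I$; each has diameter at most
$r_k=2\pi2^{-k}$; and $\mathcal P_{k+1}$ refines $\mathcal P_k$. Moreover
$\max_{A\in\mathcal P_k}\sigma(A)\to0$: otherwise cells of mass at least some
$c>0$ would accumulate at a point $z$, and then $\sigma(\{z\})\ge c$.

For a cell $A$ fix $z_A\in A$ and put $F_A=\mathbf 1_A(U)f$. The compact sets
$A$ and $K\setminus A$ are disjoint, so a smooth function equals $\mathbf 1_A$
on $K$, and by (S1) and (S4) $F_A$ lies in all $L^p$. Also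
$\sigma_{F_A}=\sigma|_A$, $f=\sum_{A\in\mathcal P_k}F_A$, and
$F_B=\sum_{A\in\mathcal P_k,\,A\subset B}F_A$ for $B\in\mathcal P_l$, $l\le k$.

If $z_1\cdots z_a=w_1\cdots w_b$ with all points in $K$, independence forces
each point of $K$ to occur equally often on both sides; so $a=b$ and $(w_j)$ is
a rearrangement of $(z_i)$. Lemma~\ref{lem:vanish} then gives the
\emph{pairing rule}: for $A_i,A'_j\in\mathcal P_k$,
\begin{equation}\label{eq:pair}
\mathbb E\prod_{i\le a}U^{n_i}F_{A_i}\prod_{j\le b}
\overline{U^{m_j}F_{A'_j}}=0\quad\text{unless $a=b$ and $(A'_j)$ is a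
rearrangement of $(A_i)$.}
\end{equation}
Summing over cells proves the case $a\ne b$ of \eqref{eq:wick}. For $a=b$ the
pairing rule produces sums over matched cells. For $B=K$ or
$B\in\mathcal P_l$ with $l\le k$, with sums over $A\in\mathcal P_k$,
$A\subset B$, let
\[
D^k_{n,m}(B)=\sum_AU^nF_A\,\overline{U^mF_A},\qquad
D^k_n(B)=\sum_Az_A^n|F_A|^2,\qquad Q_k(B)=\sum_A|F_A|^2 .
\]
We omit $B$ when $B=K$. In the atomic case $D^k_{n,m}=D^k_{n-m}$ would be the
constant $\hat\sigma(n-m)$.

\begin{lemma}\label{lem:approx}
The sequences $(Q_k)$, $(D^k_n(B))$, $(D^k_{n,m}(B))$ are bounded in all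
$L^p$. With $\eta_{A,n}=U^nF_A-z_A^nF_A$ and
$V_{k,n}=\sum_{A\in\mathcal P_k}|\eta_{A,n}|^2$, we have $V_{k,n}\approx0$ and
$D^k_{n,m}(B)\approx D^k_{n-m}(B)$ for fixed $n,m,B$.
\end{lemma}

\begin{proof}
Expand $\mathbb Ef^a\bar f^a$ over cells. By \eqref{eq:pair}, a tuple
$(A_i)\in\mathcal P_k^a$ contributes $\mathbb E\prod|F_{A_i}|^2\ge0$ times the
number, at least one, of its distinct rearrangements. Hence
$\mathbb EQ_k^a=\sum_{(A_i)}\mathbb E\prod|F_{A_i}|^2\le\mathbb E|f|^{2a}$ for
all $k$ and $a$. The bounds $|D^k_n(B)|\le Q_k$ and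
$|D^k_{n,m}(B)|\le(U^nQ_k\cdot U^mQ_k)^{1/2}$ settle the first claim.

By (S1), $\mathbb EV_{k,n}=\sum_A\int_A|z^n-z_A^n|^2d\sigma\le
n^2r_k^2\sigma(K)\to0$, and $V_{k,n}\le2(U^nQ_k+Q_k)$, so $V_{k,n}\approx0$ by
(R1). Finally,
\[
U^nF_A\overline{U^mF_A}-z_A^{n-m}|F_A|^2=\eta_{A,n}\overline{z_A^mF_A}
+z_A^nF_A\overline{\eta_{A,m}}+\eta_{A,n}\overline{\eta_{A,m}},
\]
and the Cauchy--Schwarz inequality gives $|D^k_{n,m}(B)-D^k_{n-m}(B)|\le
(V_{k,n}Q_k)^{1/2}+(Q_kV_{k,m})^{1/2}+(V_{k,n}V_{k,m})^{1/2}\approx0$ by (R2).
\end{proof}

\subsection{Fourth moments of the pieces}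

In the atomic case $\mathbb E|c_j\phi_j|^4=c_j^4$ because the modulus is
constant. Here $|F_A|$ is not constant, and a piece of small $L^2$ norm could
be concentrated on a small set. Lemma~\ref{lem:approx} shows that $Q_k(B)$ is
almost invariant, $U^nQ_k(B)=D^k_{n,n}(B)\approx Q_k(B)$, but the ergodic
theorem applies to one fixed function and not to a sequence that varies with
$k$. The way out is to compare, through the pairing rule, the fine pieces with
the fixed function $|F_B|^2$.

\begin{lemma}\label{lem:four}
$W_k:=\sum_{A\in\mathcal P_k}|F_A|^4\approx0$.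
\end{lemma}

\begin{proof}
Since $W_k\le Q_k^2$, by (R1) it suffices to show $\mathbb EW_k\to0$. Fix $l$,
$B\in\mathcal P_l$ and $n$, and let $k\ge l$; sums run over cells of
$\mathcal P_k$ contained in $B$. Expand
\[
\mathbb E|F_B|^2|U^nF_B|^2=\sum_{A_1,\dots,A_4}\mathbb E\,F_{A_1}\,U^nF_{A_2}
\,\overline{F_{A_3}}\,\overline{U^nF_{A_4}} .
\]
By \eqref{eq:pair}, only $(A_3,A_4)=(A_1,A_2)$ and $(A_3,A_4)=(A_2,A_1)$
contribute, and these coincide when $A_1=A_2$. Therefore
\[
\mathbb E|F_B|^2|U^nF_B|^2=\mathbb E\,Q_k(B)\,D^k_{n,n}(B)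
+\mathbb E|D^k_{0,n}(B)|^2-\sum_A\mathbb E|F_A|^2|U^nF_A|^2 .
\]
In the first two terms apply Lemma~\ref{lem:approx} and (R2). In the third use
$\big||U^nF_A|^2-|F_A|^2\big|\le2|F_A||\eta_{A,n}|+|\eta_{A,n}|^2$ and
$|F_A|^2\le Q_k$, which give
$\sum_A|F_A|^2\big||U^nF_A|^2-|F_A|^2\big|\le
Q_k\big(2(Q_kV_{k,n})^{1/2}+V_{k,n}\big)\approx0$. So, as $k\to\infty$,
\begin{equation}\label{eq:three}
\mathbb E|F_B|^2U^n|F_B|^2=\mathbb EQ_k(B)^2+\mathbb E|D^k_{-n}(B)|^2
-\sum_A\mathbb E|F_A|^4+o(1).
\end{equation}
The negative term is as large as the quantity we want to bound, and for a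
single $n$ the middle term need not compensate for it. It does so on average.
Let $c_n=\frac1N(1-\frac{|n|}N)$ for $|n|<N$. The Fej\'er sum
$\Psi(z)=\sum_nc_nz^n=N^{-2}|\sum_{0\le i<N}z^i|^2$ is nonnegative on
$\mathbb T$ and $\Psi(1)=\sum c_n=1$. Keeping only diagonal terms,
\[
\sum_nc_n|D^k_{-n}(B)|^2=\sum_{A,A'}|F_A|^2|F_{A'}|^2\,
\Psi(\bar z_Az_{A'})\ge\sum_A|F_A|^4 .
\]
Average \eqref{eq:three} with the weights $c_n$. The left side becomes
$\|\frac1N\sum_{i<N}U^i|F_B|^2\|_2^2$, because there are $N-|n|$ pairs
$0\le i,j<N$ with $i-j=n$. The right side is at least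
$\mathbb EQ_k(B)^2+o(1)\ge\sum_A\mathbb E|F_A|^4+o(1)$. Summing over
$B\in\mathcal P_l$,
\[
\limsup_{k\to\infty}\mathbb EW_k\le\sum_{B\in\mathcal P_l}
\Big\|\frac1N\sum_{i<N}U^i|F_B|^2\Big\|_2^2 .
\]
The right side does not depend on $k$. As $N\to\infty$, it tends by ergodicity
to $\sum_B(\mathbb E|F_B|^2)^2=\sum_B\sigma(B)^2\le
\sigma(K)\max_{B\in\mathcal P_l}\sigma(B)$, which tends to $0$ as
$l\to\infty$.
\end{proof}

\subsection{The moment formula}

\begin{lemma}\label{lem:prewick}
For $a\ge1$ and integers $n_i,m_i$,
\[
\mathbb E\prod_{i\le a}U^{n_i}f\prod_{j\le a}\overline{U^{m_j}f}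
=\lim_{k\to\infty}\sum_{\pi\in S_a}\mathbb E\prod_{i\le a}
D^k_{n_i-m_{\pi(i)}} .
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:approx} and (R2) we may replace $D^k_{n_i-m_{\pi(i)}}$ by
$D^k_{n_i,m_{\pi(i)}}$. For $\mathbf A=(A_i)\in\mathcal P_k^a$ and
$\pi\in S_a$ put $t(\pi,\mathbf A)=\mathbb E\prod_iU^{n_i}F_{A_i}
\overline{U^{m_{\pi(i)}}F_{A_i}}$. The sum on the right is then
$\sum_{\mathbf A}\sum_\pi t(\pi,\mathbf A)$. By \eqref{eq:pair}, the left side
is a sum over $\mathbf A$ and over the distinct rearrangements $\mathbf A'$ of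
$\mathbf A$. The map $\pi\mapsto\mathbf A'$ defined by $A'_{\pi(i)}=A_i$ is
onto the set of rearrangements, the term of index $(\mathbf A,\mathbf A')$
equals $t(\pi,\mathbf A)$ for any $\pi$ mapped to $\mathbf A'$, and the map is
bijective when the $A_i$ are distinct. So the difference of the two sides is
the sum of some of the $t(\pi,\mathbf A)$ for which $\mathbf A$ has a repeated
entry. Its modulus is at most the sum, over $\pi$ and over pairs $i<i'$, of
\[
\mathbb E\Big[\sum_A|U^{n_i}F_A|\,|U^{m_{\pi(i)}}F_A|\,|U^{n_{i'}}F_A|\,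
|U^{m_{\pi(i')}}F_A|\ \prod_{u\ne i,i'}\sum_A|U^{n_u}F_A|\,
|U^{m_{\pi(u)}}F_A|\Big].
\]
By H\"older's inequality for sums, the first sum is at most a product of four
factors of the form $(U^nW_k)^{1/4}$, which is $\approx0$ by
Lemma~\ref{lem:four}. Each remaining sum is at most
$(U^{n_u}Q_k\cdot U^{m_{\pi(u)}}Q_k)^{1/2}$. By (R2) the expectation tends to
$0$.
\end{proof}

At this point the moments of $f$ have the form of Wick's formula with random
covariances $D^k_n$, as for a mixture of Gaussian processes. Ergodicity, again
applied to a fixed function, makes these covariances constant.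

\begin{lemma}\label{lem:const}
For each $n$, $D^k_n\approx\hat\sigma(n)$.
\end{lemma}

\begin{proof}
First, $\mathbb ED^k_n=\sum_Az_A^n\sigma(A)$ differs from $\hat\sigma(n)$ by at
most $|n|r_k\sigma(K)$. Let $g=U^nf\cdot\bar f\in L^2$, so that
$\mathbb Eg=\hat\sigma(n)$. Apply Lemma~\ref{lem:prewick} to
$U^ig\,\overline{U^jg}=U^{i+n}f\,U^jf\,\overline{U^if}\,\overline{U^{j+n}f}$,
with $(n_1,n_2)=(i+n,j)$ and $(m_1,m_2)=(i,j+n)$. The identity permutation
gives $D^k_nD^k_{-n}=|D^k_n|^2$ and the transposition gives
$D^k_{i-j}D^k_{j-i}=|D^k_{i-j}|^2$. Hence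
\[
\mathbb E\Big|\frac1N\sum_{i<N}U^ig\Big|^2=\lim_k\frac1{N^2}\sum_{i,j<N}
\big(\mathbb E|D^k_n|^2+\mathbb E|D^k_{i-j}|^2\big)\ge
\limsup_k\mathbb E|D^k_n|^2 .
\]
As $N\to\infty$ the left side tends to $|\hat\sigma(n)|^2$ by ergodicity. So
$\limsup_k\mathbb E|D^k_n|^2\le\lim_k|\mathbb ED^k_n|^2$, the variance of
$D^k_n$ tends to $0$, and $D^k_n\to\hat\sigma(n)$ in $L^2$. Rule (R1)
concludes.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The case $a\ne b$ of \eqref{eq:wick} follows from \eqref{eq:pair}, and the case
$a=b$ from Lemmas~\ref{lem:prewick} and~\ref{lem:const} and (R2). By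
Lemma~\ref{lem:wick} the process is Gaussian. A bounded function lies in all
$L^p$, and a nonzero bounded function does not generate a Gaussian process;
this gives the last assertion.
\end{proof}

\begin{remark}[The hypotheses of Theorem~\ref{thm:B}]
Compactness is used twice: to divide smoothly by $1-\rho$ in
Lemma~\ref{lem:vanish}, and to realize the projections $\mathbf 1_A(U)f$ by
smooth cutoffs, which preserve integrability. In the example of
Theorem~\ref{thm:A} both uses break down. The closure of $E$ is not
independent, since $f$ is bounded; and although $f$ is bounded, the projection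
$f_K$ of Corollary~\ref{cor:compact} does not lie in all $L^p$, since it is not
Gaussian. By the known theorem quoted in Section~\ref{sec:intro}, that set $K$
is not a Helson set.

Continuity of $\sigma$ enters only at the end of the proof of
Lemma~\ref{lem:four}; the function $e(x)$ under an irrational rotation of
$\mathbb A$ shows that it is needed. Ergodicity enters in
Lemmas~\ref{lem:four} and~\ref{lem:const}. To see that it is needed, let
$(\xi_n)$ be the coordinate process on $\mathbb C^{\mathbb Z}$ under the law of
the stationary circular Gaussian process with covariance $\hat\sigma$, where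
$\sigma=\sigma_{f_K}$. On $\mathbb C^{\mathbb Z}\times\{0,1\}$, with the
uniform measure and the identity map on the second factor, the function
$(\xi,b)\mapsto b\,\xi_0$ lies in all $L^p$ and has spectral measure
$\sigma/2$. Its real part vanishes with probability $\frac12$, so it is not
normal.
\end{remark}

\begin{thebibliography}{9}
\bibitem{Parreau}
Fran\c{c}ois Parreau, \emph{On the Foia\c{s} and Stratila theorem},
arXiv:2312.07968 (2023).
\end{thebibliography}
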